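\title{From homology to homotopy groups in extension theory: nilpotent complexes}

\begin{abstract}
Let $X$ be a metrizable space and $L$ a nilpotent CW complex. We prove that if the Eilenberg--MacLane complex $K(H_k(L),k)$ is an absolute extensor of $X$ for $1\le k\le n+1$, then so is $K(\pi_n(L),n)$. This gives a positive answer to a problem posed by Cencelj, Dydak, Mitra and Vavpetic. We deduce a homological criterion for the Postnikov stages of $L$ to be absolute extensors of $X$, and for $L$ itself when $X$ is finite-dimensional. The bound $n+1$ cannot be lowered to $n$, and nilpotency cannot be dropped.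
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a metrizable space and $L$ a CW complex. We write $X\tau L$, and call $L$ an \emph{absolute extensor} of $X$, if every map $A\to L$ defined on a closed subset $A\subseteq X$ extends to a map $X\to L$. The relation measures the size of $X$ against the shape of $L$. For $L=S^n$ it says that the covering dimension of $X$ is at most $n$. For an Eilenberg--MacLane complex $L=K(B,n)$ with $B$ abelian it says that $H^{n+1}(X,Y;B)=0$ for every closed $Y\subseteq X$, that is, that the cohomological dimension of $X$ with coefficients in $B$ is at most $n$.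

For a general connected complex $L$ one would like to reduce $X\tau L$ to conditions of this second kind, and two families of conditions present themselves. The \emph{homotopy conditions} $X\tau K(\pi_n(L),n)$ are the ones that produce extensions, since the Postnikov tower assembles $L$ from the complexes $K(\pi_n(L),n)$. The \emph{homology conditions} $X\tau K(H_n(L),n)$, where $H_n$ is integral singular homology, are the ones known to be necessary, by the following theorem, due to Dranishnikov for compact $X$ and to Dydak for arbitrary metrizable $X$.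

\begin{theorem}[Dranishnikov, Dydak]\label{thm:DD}
Let $X$ be a metrizable space and $L$ a connected CW complex. If $X\tau L$, then $X\tau K(H_n(L),n)$ for all $n\ge1$.
\end{theorem}

It is therefore natural to ask whether the homology conditions imply the homotopy conditions. Some restriction on $L$ is needed, since a complex with nontrivial fundamental group can have no homology at all in positive degrees. A group $G$ acts \emph{nilpotently} on a $G$-module $M$ if $M$ has a finite filtration by submodules with trivial action on the successive quotients. A connected CW complex $L$ is \emph{nilpotent} if $\pi_1(L)$ is a nilpotent group that acts nilpotently on $\pi_n(L)$ for every $n\ge2$. Simply connected complexes and the complexes $K(G,1)$ with $G$ nilpotent are examples. The following problem was posed in \cite{CDMV}.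

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a metrizable space and $L$ a nilpotent CW complex such that $X\tau K(H_n(L),n)$ for all $n\ge1$. Does $X\tau K(\pi_n(L),n)$ hold for all $n\ge1$?}
\medskip

The simplest cases suggest that the answer is yes. If $L$ is $(n-1)$-connected with $n\ge2$, then $\pi_n(L)\cong H_n(L)$ by the Hurewicz theorem, and the first nontrivial conditions of the two families coincide. If $L=S^n$, the single condition $X\tau K(\mathbb Z,n)$ implies all the homotopy conditions (Example~\ref{ex:sphere}). In general one would like to run the Hurewicz theorem modulo a class of abelian groups. Two things prevent this. The class of groups $B$ with $X\tau K(B,n)$ depends on $n$, and it need not be closed under subgroups or under quotients (Remark~\ref{rem:notSerre}). The answer is nevertheless yes, in the following form.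

\begin{theorem}\label{thm:main}
Let $X$ be a metrizable space, $L$ a nilpotent CW complex and $n\ge1$. If $X\tau K(H_k(L),k)$ for $1\le k\le n+1$, then $X\tau K(\pi_n(L),n)$.
\end{theorem}

For $N\ge1$ let $P_NL$ be the $N$-th Postnikov stage of $L$, and let $h\colon\pi_k(L)\to H_k(L)$ be the Hurewicz map. We write $G_{ab}$ for the abelianization of a group $G$, $H_k(G)$ for $H_k(K(G,1))$, and $\dim$ for covering dimension.

\begin{theorem}\label{thm:post}
Let $X$ be a metrizable space, $L$ a connected CW complex and $N\ge1$.
\begin{enumerate}
\item[(1)] If $X\tau K(\pi_k(L),k)$ for $k\le N$, then $X\tau P_NL$ and $X\tau K(H_k(L),k)$ for $k\le N$.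
\item[(2)] If $L$ is nilpotent, the following are equivalent:
\begin{enumerate}
\item[(a)] $X\tau K(\pi_k(L),k)$ for $k\le N$;
\item[(b)] $X\tau P_NL$;
\item[(c)] $X\tau K(H_k(L),k)$ for $k\le N$, and $X\tau K\bigl(H_{N+1}(L)/h\pi_{N+1}(L),\,N+1\bigr)$.
\end{enumerate}
Hence the three conditions ``$X\tau K(H_n(L),n)$ for all $n$'', ``$X\tau K(\pi_n(L),n)$ for all $n$'' and ``$X\tau P_nL$ for all $n$'' are equivalent. For a nilpotent group $G$, $X\tau K(G,1)$ holds if and only if $X\tau K(G_{ab},1)$ and $X\tau K(H_2(G),2)$.
\item[(3)] If $L$ is nilpotent and $\dim X<\infty$, then $X\tau L$ holds if and only if $X\tau K(H_n(L),n)$ for all $n\ge1$.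
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
The bound $n+1$ in Theorem~\ref{thm:main} cannot be lowered to $n$, already for $n=1$, and nilpotency cannot be dropped. More precisely:
\begin{enumerate}
\item[(1)] there are a nilpotent group $G$ and a compact metrizable space $X$ such that $X\tau K(G_{ab},1)$ holds and $X\tau K(G,1)$ fails;
\item[(2)] there is a connected CW complex $L$ such that, for the $2$-disk $X$, $X\tau K(H_n(L),n)$ holds for all $n\ge1$ and $X\tau K(\pi_1(L),1)$ fails.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} treats one prime at a time. The groups $\mathbb Q$, $\mathbb Z/p$ and $\mathbb Z_{p^\infty}$ serve as test groups: a condition $X\tau K(B,n)$ forces conditions on the test groups that $B$ involves, and these in turn control large families of groups (Section~\ref{sec:coeff}). For a prime $p$ let $m_p$ be the first positive degree in which $L$ has nonzero homology modulo $p$. Well below $m_p$ the homotopy groups of $L$ are uniquely $p$-divisible and $p$ plays no role (Section~\ref{sec:nil}); from degree $m_p$ on, the hypothesis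 controls $\mathbb Z/p$ and with it every abelian $p$-group. The work is at the boundary between the two ranges (Section~\ref{sec:proof}). Section~\ref{sec:example} shows this boundary case in a nilpotent group of class two.

\section{Extension of maps and the classes $\mathcal C_n$}\label{sec:ext}

Throughout, $X$ is a fixed metrizable space and $p$, $q$ denote primes. We use three general facts.

\begin{enumerate}
\item[(E1)] CW complexes are absolute neighborhood extensors for metrizable spaces: a map from a closed subset $A$ of a metrizable space $Z$ to a CW complex $K$ extends to a neighborhood of $A$. Consequently the homotopy extension property holds: if $f_0,f_1\colon A\to K$ are homotopic and $f_0$ extends to $Z$, then so does $f_1$.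
\item[(E2)] Let $K$ be a CW complex, $u\colon K\to Y$ a homotopy equivalence to any space $Y$, with homotopy inverse $v$, and $f\colon A\to K$ a map from a closed $A\subseteq X$. If $uf$ extends to $g\colon X\to Y$, then $f$ extends to $X$, because $f\simeq vuf=vg|_A$ and (E1) applies. In particular $X\tau K$ depends only on the homotopy type of the CW complex $K$, and it holds when $K$ is contractible.
\item[(E3)] If $X\tau K$, then $C\tau K$ for every closed $C\subseteq X$, and $W\tau K$ for every open $W\subseteq X$. The first claim holds because a closed subset of $C$ is closed in $X$. For the second, write $W=\bigcup_iC_i$ with $C_i$ closed in $X$ and $C_i\subseteq\operatorname{int}C_{i+1}$. Given a map on a set $D$ closed in $W$, extend it from $D\cap C_1$ to $C_1$, and then successively from $C_i\cup(D\cap C_{i+1})$ to $C_{i+1}$. The result is continuous on $W$ since the interiors of the $C_i$ cover $W$.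
\end{enumerate}

For an abelian group $B$ and $n\ge1$ we write
\[
B\in\mathcal C_n \quad\text{if}\quad X\tau K(B,n).
\]
Let $H^k(X,Y;B)$ denote \v{C}ech (equivalently, sheaf) cohomology, for $Y\subseteq X$ closed. It is an additive functor of $B$, and a short exact sequence of coefficient groups gives a natural long exact sequence.

\begin{enumerate}
\item[(C1)] (Huber; Kuz'minov \cite{Kuz}.) The following are equivalent: $B\in\mathcal C_n$; $H^{n+1}(X,Y;B)=0$ for all closed $Y$; $H^k(X,Y;B)=0$ for all closed $Y$ and all $k\ge n+1$. In particular $\mathcal C_n\subseteq\mathcal C_{n+1}$.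
\item[(C2)] (Dydak \cite[Theorem A]{Dydak}.) The direct limit of a directed system of groups in $\mathcal C_n$ lies in $\mathcal C_n$.
\end{enumerate}

The next lemma replaces closure under subgroups and quotients. A quotient needs its kernel only one degree higher; a subgroup needs its cokernel one degree lower.

\begin{lemma}\label{lem:rules}
Let $0\to B'\to B\to B''\to0$ be an exact sequence of abelian groups.
\begin{enumerate}
\item[(a)] If $B',B''\in\mathcal C_n$, then $B\in\mathcal C_n$.
\item[(b)] If $B\in\mathcal C_n$ and $B'\in\mathcal C_{n+1}$, then $B''\in\mathcal C_n$.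
\item[(c)] If $n\ge2$, $B\in\mathcal C_n$ and $B''\in\mathcal C_{n-1}$, then $B'\in\mathcal C_n$.
\end{enumerate}
Moreover $\mathcal C_n$ is closed under direct summands and under arbitrary direct sums.
\end{lemma}

\begin{proof}
Fix a closed $Y$ and write $H^k(B)$ for $H^k(X,Y;B)$. In the exact sequence
\[
H^n(B'')\to H^{n+1}(B')\to H^{n+1}(B)\to H^{n+1}(B'')\to H^{n+2}(B')
\]
the hypotheses of (a), (b), (c) say, by (C1), that the two neighbors of the third, fourth, second term vanish. Summands are handled by additivity, finite sums by (a), and an arbitrary sum is the direct limit of its finite subsums.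
\end{proof}

\begin{example}\label{ex:sphere}
If $\mathbb Z\in\mathcal C_n$, then every abelian group lies in $\mathcal C_n$: Lemma~\ref{lem:rules}(b) applied to $0\to\mathbb Z\to\mathbb Z\to\mathbb Z/r\to0$ gives all cyclic groups, direct sums give the finitely generated groups, and (C2) gives the rest. So for $L=S^n$ the condition $H_n(L)\in\mathcal C_n$ yields $\pi_k(L)\in\mathcal C_n\subseteq\mathcal C_k$ for $k\ge n$, while $\pi_k(L)=0$ for $k<n$.
\end{example}

To pass from abelian pieces to a nilpotent group, or to a Postnikov stage, we need an analogue of Lemma~\ref{lem:rules}(a) for fibrations. By a theorem of Milnor, the homotopy fiber of a map of connected CW complexes has the homotopy type of a CW complex.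

\begin{lemma}\label{lem:fib}
Let $E\to B$ be a map of connected CW complexes whose homotopy fiber has the homotopy type of the CW complex $F$. If $X\tau B$ and $X\tau F$, then $X\tau E$.
\end{lemma}

The plan is to extend a map first into the base and then to view the remaining task as extending a section of a fibration over $X$. That fibration is locally a product only up to fiber homotopy equivalence, so local extensions cannot be patched directly. Dold's section extension property is designed for this situation. Let $r\colon Z\to W$ be a map. A \emph{halo} around $D\subseteq W$ is a set $V\supseteq D$ for which there is a map $\theta\colon W\to[0,1]$ equal to $1$ on $D$ and to $0$ outside $V$. The map $r$ has the \emph{section extension property} if, for every $D\subseteq W$, each section over $D$ that extends to a section over some halo around $D$ extends to a section over $W$. By \cite[Prop.~2.3 and Thm.~2.7]{Dold}, this property passes to fiber homotopy dominated, hence to fiber homotopy equivalent, spaces over $W$, and it holds for $r$ if it holds over each member of a numerable cover of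 $W$.

\begin{proof}[Proof of Lemma~\ref{lem:fib}]
Factor the map as $r\varphi$, where $\varphi\colon E\to\bar E$ is a homotopy equivalence and $r\colon\bar E\to B$ is a Hurewicz fibration. Let $f\colon A\to E$ be given, $A\subseteq X$ closed. By (E1), $f$ extends to $f'\colon A'\to E$, where $A'$ is a closed neighborhood of $A$; by Urysohn's lemma $A'$ is a halo around $A$. Since $X\tau B$, the map $r\varphi f'$ extends to $g\colon X\to B$. Sections of the pullback $g^*\bar E\to X$ over a subset are lifts of $g$ to $\bar E$ over that subset, so $\varphi f$ is a section over $A$ that extends to the section $\varphi f'$ over the halo $A'$.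

We show that $g^*\bar E\to X$ has the section extension property. The connected complex $B$ is locally contractible, so it is covered by open sets $V$ whose inclusions in $B$ are null-homotopic. Over such a $V$ the fibration $r$ is fiber homotopy equivalent to $V\times F\to V$, so over $W=g^{-1}(V)$ the pullback is fiber homotopy equivalent to $W\times F\to W$. Sections of the latter are maps to $F$. Given one on a halo around $D\subseteq W$ with function $\theta$, restrict it to the closed set $\theta^{-1}[\frac12,1]\supseteq D$ and extend it to $W$, using $W\tau F$ from (E3). So the property holds over each $W$. The sets $W$ form an open cover of the metrizable space $X$, and such a cover is numerable. Dold's results give the property over $X$.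

Hence $\varphi f$ extends to a map $X\to\bar E$, and $f$ extends to $X$ by (E2).
\end{proof}

\section{A nilpotent group of class two}\label{sec:example}

Before the general proof we work out the smallest case in which the role of $H_{n+1}(L)$ is visible. For a group $G$ let $\Gamma_1G=G$, $\Gamma_{i+1}G=[G,\Gamma_iG]$ be the lower central series. Fix a prime $p$, put $R=\mathbb Z[1/p]$, and recall that $\mathbb Z_{p^\infty}=R/\mathbb Z$ and $\mathbb Q/\mathbb Z=\bigoplus_q\mathbb Z_{q^\infty}$. Let $U$ be the Heisenberg group over $R$: the set $R^3$ with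
\[
(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab').
\]
The elements $(0,0,c)$ are central, and for $x=(a,b,c)$, $y=(a',b',c')$ we have $xy=yx\cdot(0,0,ab'-a'b)$. Since $ab'-a'b$ takes every value in $R$, the commutator subgroup of $U$ is $\{(0,0,c):c\in R\}$. Let
\[
G=U/\{(0,0,c):c\in\mathbb Z\}.
\]

\begin{lemma}\label{lem:heis}
We have $G_{ab}\cong R^2$, $\Gamma_2G\cong\mathbb Z_{p^\infty}$ and $\Gamma_3G=1$, and $\mathbb Z$ is a direct summand of $H_2(G)$.
\end{lemma}

\begin{proof}
The first three claims follow from the computation above. For a normal subgroup $N$ of $G$ with quotient $Q$ there is the five-term exact sequence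
\[
H_2(G)\to H_2(Q)\to N/[G,N]\to G_{ab}\to Q_{ab}\to0 .
\]
Take $N=\Gamma_2G$, $Q=R^2$. Then $N/[G,N]=\mathbb Z_{p^\infty}$ and the map $G_{ab}\to Q_{ab}$ is an isomorphism. The group $R^2$ is the direct limit of $\mathbb Z^2\xrightarrow{p}\mathbb Z^2\xrightarrow{p}\cdots$, and multiplication by $p$ has degree $p^2$ on the torus, so $H_2(R^2)=\Lambda^2R^2\cong R$. Thus $H_2(G)$ maps onto the kernel $J$ of a surjection $R\to\mathbb Z_{p^\infty}$. We claim that $J\cong\mathbb Z$; then the surjection $H_2(G)\to J$ splits. Since $R$ is torsion-free, $J\ne0$, so $J\cap\mathbb Z=a\mathbb Z$ with $a\ne0$. The group $J/a\mathbb Z$ embeds in $R/\mathbb Z=\mathbb Z_{p^\infty}$. If it were everything, then $J+\mathbb Z=R$ and $R/J\cong\mathbb Z/a$ would be finite. So it is a proper subgroup of $\mathbb Z_{p^\infty}$, hence finite, and $J$ is a nonzero finitely generated subgroup of $\mathbb Q$.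
\end{proof}

\begin{proposition}\label{prop:heis}
If $G_{ab}\in\mathcal C_1$ and $H_2(G)\in\mathcal C_2$, then $\mathbb Z_{p^\infty}\in\mathcal C_1$ and $X\tau K(G,1)$.
\end{proposition}

\begin{proof}
The summand $R$ of $G_{ab}$ lies in $\mathcal C_1$, and $\mathbb Q$ is the direct limit of $R\xrightarrow{2}R\xrightarrow{3}R\xrightarrow{4}\cdots$, so $\mathbb Q\in\mathcal C_1$ by (C2). The summand $\mathbb Z$ of $H_2(G)$ lies in $\mathcal C_2$. Lemma~\ref{lem:rules}(b) applied to $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ gives $\mathbb Q/\mathbb Z\in\mathcal C_1$, so its summand $\mathbb Z_{p^\infty}$ lies in $\mathcal C_1$. The map $K(G,1)\to K(G_{ab},1)$ has homotopy fiber $K(\mathbb Z_{p^\infty},1)$, and Lemma~\ref{lem:fib} gives $X\tau K(G,1)$.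
\end{proof}

The fundamental group of $L=K(G,1)$ has $p$-torsion that $H_1(L)=R^2$ does not see: $H_1(L)$ is uniquely $p$-divisible. The torsion is divisible, and it leaves a trace one degree higher, as a class in $H_2(L)$ of infinite order that is not divisible by $p$. The sequence $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ then brings the information back down one degree, at the price of knowing $\mathbb Q\in\mathcal C_1$. The general proof makes each of these observations systematic.

\section{Coefficient groups}\label{sec:coeff}

For an abelian group $B$ let $\operatorname{Tor}B$ be its torsion subgroup, $B_p$ the $p$-primary part of $\operatorname{Tor}B$, $B[p]=\{b:pb=0\}$, and $\overline B=B/\operatorname{Tor}B$. A group, abelian or not, is \emph{$p$-divisible} if every element has a $p$-th root, and \emph{uniquely $p$-divisible} if the root is unique. For a set $S$ of primes, $\mathbb Z_{(S)}\subseteq\mathbb Q$ is the ring of fractions with denominators prime to every $p\in S$; thus $\mathbb Z_{(\emptyset)}=\mathbb Q$ and $\mathbb Z_{(S)}/\mathbb Z=\bigoplus_{p\notin S}\mathbb Z_{p^\infty}$.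 We recall some facts about abelian groups.

\begin{enumerate}
\item[(A1)] A divisible subgroup is a direct summand. A $p$-divisible $p$-group is divisible, and it is a direct sum of copies of $\mathbb Z_{p^\infty}$.
\item[(A2)] A $p$-group that is not divisible has a direct summand $\mathbb Z/p^k$ with $k\ge1$. A subgroup $C\subseteq B$ that is pure ($rB\cap C=rC$ for all $r\geq1$) and of bounded exponent is a direct summand.
\item[(A3)] Torsion-free groups are flat. The group $B\otimes\mathbb Z_{p^\infty}$ is a divisible $p$-group. It is zero if $B$ is torsion or $p$-divisible, so $B\otimes\mathbb Z_{p^\infty}=\overline B\otimes\mathbb Z_{p^\infty}$. If $B$ is torsion-free and $pB\ne B$, it is nonzero, since it contains $B\otimes\mathbb Z/p$.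
\end{enumerate}

The first lemma says which groups the test groups control.

\begin{lemma}\label{lem:up}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] If $\mathbb Z/p^k\in\mathcal C_n$ for some $k\ge1$, then every abelian $p$-group lies in $\mathcal C_n$.
\item[(b)] If $\mathbb Z_{p^\infty}\in\mathcal C_n$, then every divisible abelian $p$-group lies in $\mathcal C_n$, and $\mathbb Z/p\in\mathcal C_{n+1}$.
\item[(c)] If $B\in\mathcal C_n$ and $M$ is torsion-free, then $B\otimes M\in\mathcal C_n$. In particular, if $\mathbb Q\in\mathcal C_n$, then every $\mathbb Q$-vector space lies in $\mathcal C_n$.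
\item[(d)] Let $S$ be a set of primes, $\mathbb Q\in\mathcal C_n$, and $\mathbb Z_{p^\infty}\in\mathcal C_n$ for all $p\in S$. Then every torsion-free group $M$ that is $p$-divisible for all $p\notin S$ lies in $\mathcal C_{n+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show $\mathbb Z/p\in\mathcal C_n$; let $k\ge2$. Fix a closed $Y$ and write $H^j(B)=H^j(X,Y;B)$. Let $\delta\colon H^{n+1}(\mathbb Z/p)\to H^{n+2}(\mathbb Z/p^{k-1})$ be the connecting map of the second of the sequences
\[
0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb Z/p\to0,\qquad 0\to\mathbb Z/p^{k-1}\xrightarrow{p}\mathbb Z/p^k\to\mathbb Z/p\to0 .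
\]
It is injective because $H^{n+1}(\mathbb Z/p^k)=0$. Reduction modulo $p^{k-1}$, reduction modulo $p^k$ and the identity form a morphism from the first sequence to the second, so $\delta$ factors through the reduction $H^{n+2}(\mathbb Z)\to H^{n+2}(\mathbb Z/p^{k-1})$. This map factors through $H^{n+2}(\mathbb Z/p^k)=0$. Hence $\delta=0$ and $H^{n+1}(\mathbb Z/p)=0$. Finite abelian $p$-groups are iterated extensions of $\mathbb Z/p$, and every abelian $p$-group is the direct limit of its finite subgroups; use Lemma~\ref{lem:rules}(a) and (C2).

(b) The first claim follows from (A1). For the second apply Lemma~\ref{lem:rules}(c) in degree $n+1$ to $0\to\mathbb Z/p\to\mathbb Z_{p^\infty}\xrightarrow{p}\mathbb Z_{p^\infty}\to0$.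

(c) $M$ is the direct limit of its finitely generated subgroups, which are free of finite rank, so $B\otimes M$ is a direct limit of groups $B^r$. A $\mathbb Q$-vector space $V$ equals $\mathbb Q\otimes V$.

(d) By (A3) the sequence $0\to M\to M\otimes\mathbb Q\to\bigoplus_{p\in S}M\otimes\mathbb Z_{p^\infty}\to0$ is exact. The middle term lies in $\mathcal C_n$ by (c) and the last term by (b). Apply Lemma~\ref{lem:rules}(c) in degree $n+1$.
\end{proof}

The second lemma goes the other way: it extracts test groups from a given member of $\mathcal C_n$. Part (e) is the descent by one degree seen in Proposition~\ref{prop:heis}.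

\begin{lemma}\label{lem:down}
Let $n\ge1$ and $B\in\mathcal C_n$.
\begin{enumerate}
\item[(a)] $\operatorname{Tor}B\in\mathcal C_n$ and $\overline B\in\mathcal C_n$.
\item[(b)] If $pB\ne B$, then $\mathbb Z/p\in\mathcal C_n$.
\item[(c)] If $B$ is not a torsion group, then $\mathbb Q\in\mathcal C_n$.
\item[(d)] If $B[p]\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_n$.
\item[(e)] If $n\ge2$, $\mathbb Q\in\mathcal C_{n-1}$ and $B\otimes\mathbb Z_{p^\infty}\ne0$, then $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}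
Let $T=\operatorname{Tor}B=\bigoplus_pB_p$. There are two cases for a nonzero $B_p$.

\emph{$B_p$ is not divisible.} By (A2) it has a summand $C\cong\mathbb Z/p^k$, which is also a summand of $T$. If $rb\in C$ with $r\ge1$, then $b\in T$, so $rB\cap C=rT\cap C=rC$. Thus $C$ is pure in $B$ and bounded, hence a summand of $B$, and $C\in\mathcal C_n$. By Lemma~\ref{lem:up}(a) all abelian $p$-groups lie in $\mathcal C_n$, among them $B_p$, $\mathbb Z/p$ and $\mathbb Z_{p^\infty}$.

\emph{$B_p$ is divisible.} By (A1), $B_p$ and $\mathbb Z_{p^\infty}$ are summands of $B$, so they lie in $\mathcal C_n$.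

This proves (d), and it shows $T\in\mathcal C_n\subseteq\mathcal C_{n+1}$; Lemma~\ref{lem:rules}(b) gives $\overline B\in\mathcal C_n$, which proves (a).

(b) If $p\overline B\ne\overline B$, Lemma~\ref{lem:rules}(b) applied to $0\to\overline B\xrightarrow{p}\overline B\to\overline B/p\overline B\to0$ puts a nonzero $\mathbb Z/p$-vector space in $\mathcal C_n$, and $\mathbb Z/p$ is a summand of it. If $p\overline B=\overline B$, then $T/pT=B_p/pB_p$ maps onto $B/pB\ne0$, so $B_p$ is not divisible and the first case applies.

(c) By Lemma~\ref{lem:up}(c) the nonzero vector space $B\otimes\mathbb Q$ lies in $\mathcal C_n$, and $\mathbb Q$ is a summand of it.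

(e) In $0\to\overline B\to\overline B\otimes\mathbb Q\to\overline B\otimes\mathbb Q/\mathbb Z\to0$ the first term lies in $\mathcal C_n$ by (a) and the second in $\mathcal C_{n-1}$ by Lemma~\ref{lem:up}(c). By Lemma~\ref{lem:rules}(b) in degree $n-1$, the third lies in $\mathcal C_{n-1}$. Its summand $\overline B\otimes\mathbb Z_{p^\infty}=B\otimes\mathbb Z_{p^\infty}$ is a nonzero direct sum of copies of $\mathbb Z_{p^\infty}$.
\end{proof}

\section{Homotopy groups below the first homology modulo $p$}\label{sec:nil}

The space $X$ does not appear in this section. We determine what the vanishing of homology modulo $p$ in low degrees says about the homotopy groups of a nilpotent complex.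

\subsection*{Nilpotent groups, modules and localization}
Write $\operatorname{gr}_iG=\Gamma_iG/\Gamma_{i+1}G$. A group $G$ is nilpotent if $\Gamma_{c+1}G=1$ for some $c$.

\begin{enumerate}
\item[(N1)] The iterated commutator induces a surjective homomorphism $G_{ab}^{\otimes i}\to\operatorname{gr}_iG$.
\item[(N2)] If $G$ is nilpotent, the elements of $p$-power order form a normal subgroup $G_p$. If $G_p=1$, then $x^p=y^p$ implies $x=y$.
\item[(N3)] (Hilton--Mislin--Roitberg.) Let $S$ be a set of primes. A nilpotent group is $S$-local if it is uniquely $q$-divisible for all $q\notin S$. Every nilpotent group $G$ has a localization $G\to G_{(S)}$, the universal homomorphism to an $S$-local nilpotent group; its kernel consists of the elements of finite order prime to every $p\in S$; for abelian $B$ it is $B\to B\otimes\mathbb Z_{(S)}$. Every nilpotent CW complex $L$ has a map $L\to L_{(S)}$ to a nilpotent CW complex that induces localization on $H_i$ and on $\pi_i$ for all $i\ge1$.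
\end{enumerate}

Let $I\subseteq\mathbb Z[G]$ be the augmentation ideal, generated by the elements $g-1$. A $G$-module $M$ is nilpotent if and only if $I^jM=0$ for some $j$: each step of a filtration with trivial quotients is carried by $I$ into the next smaller one, and conversely $M\supseteq IM\supseteq I^2M\supseteq\cdots$ is such a filtration. Submodules, quotients and extensions of nilpotent modules are nilpotent. The group $M/IM$ is the group of \emph{coinvariants}. Apart from localization, nilpotency enters through the following lemma: homology sees only coinvariants and abelianizations, and in the nilpotent case these detect everything.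

\begin{lemma}\label{lem:nak}
\begin{enumerate}
\item[(a)] A nilpotent $G$-module with zero coinvariants is zero. A nilpotent $G$-module with $p$-divisible coinvariants is $p$-divisible.
\item[(b)] If $G$ is nilpotent and $N$ is a normal subgroup with $N=[G,N]$, then $N=1$. In particular a perfect nilpotent group is trivial.
\item[(c)] If $G$ is nilpotent and $G_{ab}$ is $p$-divisible, then all $\operatorname{gr}_iG$ and all $\Gamma_iG$ are $p$-divisible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $M=IM$, then $M=I^jM=0$. For the second claim apply this to $M/pM$, whose coinvariants are $(M/IM)\otimes\mathbb Z/p=0$.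

(b) If $N\subseteq\Gamma_jG$, then $N=[G,N]\subseteq\Gamma_{j+1}G$.

(c) The groups $\operatorname{gr}_iG$ are $p$-divisible by (N1). Write $\Gamma_j=\Gamma_jG$. We show by induction on $j\ge i$ that $\Gamma_i/\Gamma_j$ is $p$-divisible, which suffices as $\Gamma_j=1$ for large $j$. In $\Gamma_i/\Gamma_{j+1}$ every $x$ has the form $y^pz$ with $z$ in the central subgroup $\operatorname{gr}_jG$; writing $z=d^p$ with $d\in\operatorname{gr}_jG$ gives $x=(yd)^p$.
\end{proof}

From now on $L$ is a nilpotent CW complex, $G=\pi_1(L)$, $H_i=H_i(L)$ and $\pi_i=\pi_i(L)$.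

\begin{lemma}\label{lem:loc}
Let $S$ be a set of primes, possibly empty, and $r\ge1$. If $H_i\otimes\mathbb Z_{(S)}=0$ for $1\le i\le r$, then $L_{(S)}$ is $r$-connected and $\pi_{r+1}\otimes\mathbb Z_{(S)}\cong H_{r+1}\otimes\mathbb Z_{(S)}$.
\end{lemma}

\begin{proof}
By (N3), $H_i(L_{(S)})=0$ for $1\le i\le r$. So $\pi_1(L_{(S)})$ is nilpotent and perfect, hence trivial, and the Hurewicz theorem applies to $L_{(S)}$.
\end{proof}

\subsection*{The degree $m_p$}
Let $m_p\in\{1,2,\dots,\infty\}$ be the least $i\ge1$ with $H_i(L;\mathbb Z/p)\ne0$. The universal coefficient sequence $0\to H_i/pH_i\to H_i(L;\mathbb Z/p)\to H_{i-1}[p]\to0$ gives, with $m=m_p$ and $i\ge1$: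
\begin{enumerate}
\item[(M1)] $H_i$ is $p$-divisible for $i\le m-1$ and uniquely $p$-divisible for $i\le m-2$;
\item[(M2)] $m=1$ if and only if $pH_1\ne H_1$;
\item[(M3)] if $m<\infty$, then $pH_m\ne H_m$, or $m\ge2$ and $H_{m-1}[p]\ne0$.
\end{enumerate}
In the example of Section~\ref{sec:example}, $m_p=2$. The next proposition transfers (M1) to homotopy and describes the boundary degrees. Part (b), read in contrapositive form, says that $p$-torsion in $\pi_{m-1}$ leaves a trace either in the $p$-torsion of $H_{m-1}$ or in the torsion-free quotient of $H_m$.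

\begin{proposition}\label{prop:hur}
Let $m=m_p\ge2$.
\begin{enumerate}
\item[(a)] $\pi_i$ is $p$-divisible for $1\le i\le m-1$ and uniquely $p$-divisible for $1\le i\le m-2$.
\item[(b)] If $m<\infty$, $H_{m-1}[p]=0$ and $H_m\otimes\mathbb Z_{p^\infty}=0$, then $(\pi_{m-1})_p$ is trivial and $\pi_m\otimes\mathbb Z_{p^\infty}=0$.
\end{enumerate}
\end{proposition}

Since $L$ need not be simply connected, we cannot apply a Hurewicz theorem to $L$ itself. Instead we measure the failure of unique $p$-divisibility by a pair. For an abelian group $B$ the map $B\to B\otimes\mathbb Z[1/p]$ has kernel $B_p$ and cokernel $B\otimes\mathbb Z_{p^\infty}$. So if $L'$ is obtained from $L$ by inverting $p$, the relative groups of $(L',L)$ are built from these kernels and cokernels, in homology and in homotopy alike, and the relative Hurewicz theorem compares the two. We use it in the general form in which the subspace need not be simply connected (see \cite[Thm.~4.32]{Hatcher} for the relative Hurewicz theorem): if $(Z,W)$ is a $(k-1)$-connected pair of connected CW complexes, $k\ge2$, then $H_k(Z,W)$ is the quotient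 of $\pi_k(Z,W)$ by the normal subgroup generated by the elements $(g\cdot x)x^{-1}$, $g\in\pi_1(W)$, $x\in\pi_k(Z,W)$. The long exact homotopy sequence of the pair is equivariant for $\pi_1(W)$, which acts on itself by conjugation and on $\pi_k(Z)$ through $\pi_1(Z)$.

\begin{proof}[Proof of Proposition~\ref{prop:hur}]
Let $L'=L_{(S)}$, where $S$ is the set of all primes other than $p$, so that $\mathbb Z_{(S)}=\mathbb Z[1/p]$. Make $L\to L'$ an inclusion by a mapping cylinder. The homology sequence of the pair gives $H_1(L',L)=H_1\otimes\mathbb Z_{p^\infty}$ and, for $i\ge2$,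
\begin{equation}\label{eq:relH}
0\to H_i\otimes\mathbb Z_{p^\infty}\to H_i(L',L)\to(H_{i-1})_p\to0 .
\end{equation}
By (M1) and (A3), $H_i(L',L)=0$ for $i\le m-1$.

\emph{The pair $(L',L)$ is $1$-connected.} We must show that $G\to\pi_1(L')$ is onto. Since $m\ge2$, $G_{ab}=H_1$ is $p$-divisible, so $G$ is $p$-divisible by Lemma~\ref{lem:nak}(c). The quotient $G/G_p$ is $p$-divisible and has no $p$-torsion, so it is uniquely $p$-divisible by (N2), that is, $S$-local. Every homomorphism from $G$ to an $S$-local group kills $G_p$. So $G\to G/G_p$ has the universal property of the localization, and $\pi_1(L')=G/G_p$.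

\emph{Claim. If $k\ge2$, $(L',L)$ is $(k-1)$-connected and $H_k(L',L)=0$, then $\pi_k(L',L)=0$.}

Let $k\ge3$ and $M=\pi_k(L',L)$. There is an exact sequence of $G$-modules
\begin{equation}\label{eq:relpi}
0\to\operatorname{coker}\bigl(\pi_k(L)\to\pi_k(L')\bigr)\to M\to\ker\bigl(\pi_{k-1}(L)\to\pi_{k-1}(L')\bigr)\to0 .
\end{equation}
Both $L$ and $L'$ are nilpotent, so the outer terms are nilpotent $G$-modules, and so is $M$. By the Hurewicz theorem $M/IM=H_k(L',L)=0$, and $M=0$ by Lemma~\ref{lem:nak}(a).

Let $k=2$. Now $\pi_2(L',L)$ need not be abelian. The boundary map $\partial$ sends it onto $\ker(G\to\pi_1(L'))=G_p$, and $\partial\bigl((g\cdot x)x^{-1}\bigr)=g\,\partial(x)\,g^{-1}\partial(x)^{-1}\in[G,G_p]$. If $H_2(L',L)=0$, then $\pi_2(L',L)$ is normally generated by the elements $(g\cdot x)x^{-1}$, so $G_p$ is contained in the normal subgroup $[G,G_p]$ of $G$, and $G_p=1$ by Lemma~\ref{lem:nak}(b). Then $\pi_2(L',L)$ is a quotient of $\pi_2(L')$, hence a nilpotent $G$-module, and its coinvariants vanish; so it is zero. This proves the Claim.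

By induction on $k$, $(L',L)$ is $(m-1)$-connected; for $m=\infty$ all its homotopy groups vanish.

(a) The map $\pi_i(L)\to\pi_i(L')$ is an isomorphism for $i\le m-2$, so these groups are uniquely $p$-divisible. It remains to treat $i=m-1$ with $m<\infty$. For $m=2$ we saw that $G$ is $p$-divisible. Let $m\ge3$. The coinvariants of the nilpotent module $M=\pi_m(L',L)$ are $H_m(L',L)$. In \eqref{eq:relH} with $i=m$ the left term is divisible, and the right term is $p$-divisible because $H_{m-1}$ is, and a $p$-th root of a $p$-primary torsion element is again one. So $H_m(L',L)$ is $p$-divisible, and so is $M$ by Lemma~\ref{lem:nak}(a). By \eqref{eq:relpi} with $k=m$, the group $(\pi_{m-1})_p$ is a quotient of $M$, hence $p$-divisible. Since $\pi_{m-1}(L)\to\pi_{m-1}(L')$ is onto, $\pi_{m-1}/(\pi_{m-1})_p\cong\pi_{m-1}\otimes\mathbb Z[1/p]$ is $p$-divisible as well. Therefore $\pi_{m-1}$ is $p$-divisible.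

(b) The hypotheses and \eqref{eq:relH} give $H_m(L',L)=0$, so $\pi_m(L',L)=0$ by the Claim. Hence $\pi_{m-1}(L)\to\pi_{m-1}(L')$, whose kernel is $(\pi_{m-1})_p$, is injective, and $\pi_m(L)\to\pi_m(L')$, whose cokernel is $\pi_m\otimes\mathbb Z_{p^\infty}$, is onto.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $L$ be nilpotent, $n\ge1$, and $H_k\in\mathcal C_k$ for $1\le k\le n+1$. Since $\mathcal C_k\subseteq\mathcal C_{k+1}$, Lemma~\ref{lem:down}(c) gives, for $1\le r\le n$,
\begin{equation}\label{eq:Q}
\mathbb Q\notin\mathcal C_r\ \Longrightarrow\ H_1,\dots,H_r\text{ are torsion groups.}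
\end{equation}

\begin{lemma}\label{lem:Zp}
If $m=m_p\le n$, then every abelian $p$-group lies in $\mathcal C_m$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:up}(a) it suffices to show $\mathbb Z/p\in\mathcal C_m$. Use (M3). If $pH_m\ne H_m$, apply Lemma~\ref{lem:down}(b). Otherwise $m\ge2$ and $H_{m-1}[p]\ne0$, so $\mathbb Z_{p^\infty}\in\mathcal C_{m-1}$ by Lemma~\ref{lem:down}(d) and $\mathbb Z/p\in\mathcal C_m$ by Lemma~\ref{lem:up}(b).
\end{proof}

\subsection*{Torsion}
Lemma~\ref{lem:Zp} settles the $p$-torsion of $\pi_n$ when $m_p\le n$. When $m_p\ge n+1$ this torsion is divisible, and the test group we need is $\mathbb Z_{p^\infty}$. The next lemma is the general form of Proposition~\ref{prop:heis}, and it is the only place where the hypothesis on $H_{n+1}$ is used.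

\begin{lemma}\label{lem:crit}
If $m_p\ge n+1$ and $(\pi_n)_p$ is nontrivial, then $\mathbb Z_{p^\infty}\in\mathcal C_n$.
\end{lemma}

\begin{proof}
If $m_p\ge n+2$, then $\pi_n$ is uniquely $p$-divisible by Proposition~\ref{prop:hur}(a) and has no $p$-torsion. So $m_p=n+1$. If $H_n[p]\ne0$, Lemma~\ref{lem:down}(d) gives the claim. Let $H_n[p]=0$. Then $H_{n+1}\otimes\mathbb Z_{p^\infty}\ne0$ by Proposition~\ref{prop:hur}(b), and Lemma~\ref{lem:down}(e), applied to $H_{n+1}\in\mathcal C_{n+1}$, gives the claim once we know that $\mathbb Q\in\mathcal C_n$. Suppose not. By \eqref{eq:Q} the groups $H_1,\dots,H_n$ are torsion, and by (M1) and $H_n[p]=0$ they have no $p$-torsion. So $H_i\otimes\mathbb Z_{(p)}=0$ for $1\le i\le n$, and $L_{(p)}$ is $n$-connected by Lemma~\ref{lem:loc}. But by (N3) the nontrivial group $(\pi_n)_p$ injects into $\pi_n(L_{(p)})$, a contradiction.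
\end{proof}

\begin{lemma}\label{lem:tors}
If $n\ge2$, then $\operatorname{Tor}\pi_n\in\mathcal C_n$.
\end{lemma}

\begin{proof}
It suffices to show $(\pi_n)_p\in\mathcal C_n$ for each $p$ with $(\pi_n)_p\ne0$. If $m_p\le n$, use Lemma~\ref{lem:Zp}. If $m_p\ge n+1$, then $\pi_n$ is $p$-divisible by Proposition~\ref{prop:hur}(a), so $(\pi_n)_p$ is divisible, and Lemmas~\ref{lem:crit} and~\ref{lem:up}(b) apply.
\end{proof}

\subsection*{The torsion-free quotient}
A torsion-free group $P$ embeds in $P\otimes\mathbb Q$ with cokernel $\bigoplus_pP\otimes\mathbb Z_{p^\infty}$, and Lemma~\ref{lem:rules}(c) would put $P$ in $\mathcal C_n$ if the cokernel were in $\mathcal C_{n-1}$. This may fail at some primes. We therefore invert only the primes at which it holds, and show that at the remaining primes $L$ looks $(n-1)$-connected, so that the Hurewicz theorem identifies $\pi_n$ with $H_n$ there.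

\begin{lemma}\label{lem:free}
If $n\ge2$, then $P=\overline{\pi_n}$ lies in $\mathcal C_n$.
\end{lemma}

\begin{proof}
Let $P\ne0$. Then $\mathbb Q\in\mathcal C_n$: otherwise $H_1,\dots,H_n$ are torsion by \eqref{eq:Q}, and Lemma~\ref{lem:loc} with $S=\emptyset$ gives $\pi_n\otimes\mathbb Q=0$, so $P=0$. Let
\[
S=\{p:\ pP\ne P\ \text{and}\ \mathbb Z_{p^\infty}\notin\mathcal C_{n-1}\}.
\]
Tensoring $0\to\mathbb Z\to\mathbb Z_{(S)}\to\mathbb Z_{(S)}/\mathbb Z\to0$ with the flat group $P$ gives
\[
0\to P\to P\otimes\mathbb Z_{(S)}\to\bigoplus_{p\notin S}P\otimes\mathbb Z_{p^\infty}\to0 .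
\]
For $p\notin S$, either $pP=P$ and the summand is zero, or $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$ and the summand lies in $\mathcal C_{n-1}$ by Lemma~\ref{lem:up}(b). By Lemma~\ref{lem:rules}(c) it suffices to prove $P\otimes\mathbb Z_{(S)}\in\mathcal C_n$. If $S=\emptyset$ this is Lemma~\ref{lem:up}(c).

Let $S\ne\emptyset$ and $p\in S$. Since $\pi_n$ is not $p$-divisible, $m_p\le n$ by Proposition~\ref{prop:hur}(a). If $m_p\le n-1$, Lemma~\ref{lem:Zp} gives $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$, contrary to $p\in S$. So $m_p=n$. For the same reason Lemma~\ref{lem:down}(d) gives $H_{n-1}[p]=0$; with (M1), the groups $H_1,\dots,H_{n-1}$ have no $p$-torsion. By (A3), $\pi_n\otimes\mathbb Z_{p^\infty}=P\otimes\mathbb Z_{p^\infty}\ne0$, so $H_n\otimes\mathbb Z_{p^\infty}\ne0$ by Proposition~\ref{prop:hur}(b). If $\mathbb Q$ were in $\mathcal C_{n-1}$, Lemma~\ref{lem:down}(e) applied to $H_n$ would again give $\mathbb Z_{p^\infty}\in\mathcal C_{n-1}$. So $\mathbb Q\notin\mathcal C_{n-1}$, and $H_1,\dots,H_{n-1}$ are torsion by \eqref{eq:Q}.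

Thus $H_1,\dots,H_{n-1}$ are torsion groups without $p$-torsion for all $p\in S$, that is, $H_i\otimes\mathbb Z_{(S)}=0$ for $1\le i\le n-1$. Lemma~\ref{lem:loc} with $r=n-1$ gives $\pi_n\otimes\mathbb Z_{(S)}\cong H_n\otimes\mathbb Z_{(S)}$. For any abelian $B$, flatness of $\mathbb Z_{(S)}$ shows that the torsion-free quotient of $B\otimes\mathbb Z_{(S)}$ is $\overline B\otimes\mathbb Z_{(S)}$. Hence $P\otimes\mathbb Z_{(S)}\cong\overline{H_n}\otimes\mathbb Z_{(S)}$, which lies in $\mathcal C_n$ by Lemmas~\ref{lem:down}(a) and~\ref{lem:up}(c).
\end{proof}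

Lemmas~\ref{lem:tors}, \ref{lem:free} and~\ref{lem:rules}(a) prove Theorem~\ref{thm:main} for $n\ge2$.

\subsection*{The fundamental group}
Let $n=1$. The group $G$ need not be abelian, and Lemma~\ref{lem:rules}(c) is not available in degree $1$. We cut $G$ into the abelian pieces $\operatorname{gr}_iG$. By (N1) they are quotients of tensor powers of $H_1$, so the relevant rule is Lemma~\ref{lem:rules}(b), which asks only that a kernel lie in $\mathcal C_2$. Put $A=G_{ab}=H_1\in\mathcal C_1$, $\Gamma_i=\Gamma_iG$ and $\operatorname{gr}_i=\operatorname{gr}_iG$.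

\begin{lemma}\label{lem:gr}
$\operatorname{gr}_i\in\mathcal C_1$ for all $i\ge1$.
\end{lemma}

\begin{proof}
We have $\operatorname{gr}_1=A$. Let $i\ge2$. By Lemma~\ref{lem:rules}(a) it suffices to treat the torsion subgroup and the torsion-free quotient.

\emph{Torsion.} Let $(\operatorname{gr}_i)_p\ne0$. If $m_p=1$, then $(\operatorname{gr}_i)_p\in\mathcal C_1$ by Lemma~\ref{lem:Zp}. Let $m_p\ge2$, that is, $pA=A$. By Lemma~\ref{lem:nak}(c) the groups $\operatorname{gr}_i$ and $\Gamma_{i+1}$ are $p$-divisible, so $(\operatorname{gr}_i)_p$ is divisible. To apply Lemma~\ref{lem:crit} we need $p$-torsion in $G$ itself. Choose $x\in\Gamma_i\setminus\Gamma_{i+1}$ with $x^p\in\Gamma_{i+1}$, and $y\in\Gamma_{i+1}$ with $y^p=x^p$. Then $x\ne y$, so $G_p\ne1$ by (N2). Lemma~\ref{lem:crit} gives $\mathbb Z_{p^\infty}\in\mathcal C_1$, and $(\operatorname{gr}_i)_p\in\mathcal C_1$ by Lemma~\ref{lem:up}(b). Summing over $p$, $\operatorname{Tor}\operatorname{gr}_i\in\mathcal C_1$.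

\emph{Torsion-free quotient.} Let $M=\overline{\operatorname{gr}_i}\ne0$ and $F=\overline A$, so $F\in\mathcal C_1$ by Lemma~\ref{lem:down}(a). The kernel of $A^{\otimes i}\to F^{\otimes i}$ is generated by tensors with a factor in $\operatorname{Tor}A$, so it is torsion, and the surjection $A^{\otimes i}\to M$ factors through $F^{\otimes i}$:
\[
0\to J\to F^{\otimes i}\to M\to0 .
\]
Tensor powers of $F$ are torsion-free, so $J$ is torsion-free and $F^{\otimes i}=F\otimes F^{\otimes(i-1)}\in\mathcal C_1$ by Lemma~\ref{lem:up}(c). By Lemma~\ref{lem:rules}(b) it remains to show $J\in\mathcal C_2$. We check the hypotheses of Lemma~\ref{lem:up}(d) for $S=\{p:pF\ne F\}$. Since $M\ne0$ we have $F\ne0$, so $\mathbb Q\in\mathcal C_1$ by Lemma~\ref{lem:down}(c). For $p\in S$, $\mathbb Z/p\in\mathcal C_1$ by Lemma~\ref{lem:down}(b), so $\mathbb Z_{p^\infty}\in\mathcal C_1$ by Lemma~\ref{lem:up}(a). For $p\notin S$, each $x\in J$ is $py$ for some $y\in F^{\otimes i}$; the image of $y$ in the torsion-free group $M$ is killed by $p$, so $y\in J$, and $J$ is $p$-divisible. Hence $J\in\mathcal C_2$.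
\end{proof}

For $i\ge2$ the map $K(G/\Gamma_{i+1},1)\to K(G/\Gamma_i,1)$ induced by the projection has homotopy fiber $K(\operatorname{gr}_i,1)$, by the long exact homotopy sequence. Starting from $G/\Gamma_2=A$, Lemmas~\ref{lem:gr} and~\ref{lem:fib} give $X\tau K(G/\Gamma_i,1)$ for all $i\ge2$. Since $\Gamma_i=1$ for large $i$, we obtain $X\tau K(\pi_1(L),1)$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Postnikov stages and finite-dimensional spaces}\label{sec:post}

Let $L$ be a connected CW complex. The stage $P_NL$ is built from $L$ by attaching $(N+2)$-cells along maps representing all elements of $\pi_{N+1}(L)$, then $(N+3)$-cells to kill $\pi_{N+2}$ of the result, and so on. Thus $\pi_k(P_NL)=\pi_k(L)$ for $k\le N$, compatibly with the action of $\pi_1(L)$, and $\pi_k(P_NL)=0$ for $k>N$; so $P_NL$ is nilpotent if $L$ is. Cells of dimension at least $k+2$ do not change $H_k$, and the $(N+2)$-cells kill in $H_{N+1}(L)$ exactly the Hurewicz images of their attaching maps. Hence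
\begin{equation}\label{eq:HP}
H_k(P_NL)=H_k(L)\ \ (k\le N),\qquad H_{N+1}(P_NL)=H_{N+1}(L)/h\pi_{N+1}(L).
\end{equation}
We have $P_1L=K(\pi_1(L),1)$. For $k\ge2$ the inclusion $L\to P_{k-1}L$ extends to a map $P_kL\to P_{k-1}L$, because the attaching spheres have dimension at least $k+1$; its homotopy fiber is $K(\pi_k(L),k)$.

\begin{proof}[Proof of Theorem~\ref{thm:post}]
(1) Lemma~\ref{lem:fib} and induction on $k$ give $X\tau P_kL$ for $k\le N$. Theorem~\ref{thm:DD} applied to $P_NL$, with \eqref{eq:HP}, gives $X\tau K(H_k(L),k)$ for $k\le N$.

(2) The implication (a)$\Rightarrow$(b) is part (1), and (b)$\Rightarrow$(c) is Theorem~\ref{thm:DD} applied to $P_NL$, with \eqref{eq:HP}. If (c) holds, then $H_k(P_NL)\in\mathcal C_k$ for $k\le N+1$, and Theorem~\ref{thm:main}, applied to the nilpotent complex $P_NL$ for each $n\le N$, gives (a). Of the three conditions for all $n$, the first implies the second by Theorem~\ref{thm:main}, the second implies the first by part (1), and the second and third are equivalent by (a)$\Leftrightarrow$(b). The statement on groups is (a)$\Leftrightarrow$(c) for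 $L=K(G,1)$ and $N=1$, where $\pi_2(L)=0$.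

(3) One direction is Theorem~\ref{thm:DD}. Conversely, assume the homology conditions and let $\dim X\le d$ with $1\le d<\infty$. By part (2), $X\tau P_dL$. Let $F$ be a CW complex of the homotopy type of the homotopy fiber of $L\to P_dL$. This map induces isomorphisms on $\pi_i$ for $i\le d$ and a surjection on $\pi_{d+1}$, so $F$ is $d$-connected. Every CW complex is homotopy equivalent to a metrizable ANR; let $Y$ be one for $F$. By the Kuratowski--Dugundji theorem, a $(d-1)$-connected metrizable ANR is an absolute extensor of every metrizable space of dimension at most $d$. So maps from closed subsets of $X$ to $Y$ extend to $X$, and $X\tau F$ by (E2). Lemma~\ref{lem:fib} gives $X\tau L$.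
\end{proof}

\section{Sharpness}\label{sec:sharp}

For an abelian group $B$ let $\dim_BX$ be the least $n\ge0$ such that $H^k(X,Y;B)=0$ for all closed $Y$ and all $k\ge n+1$. By (C1), for $n\ge1$ we have $\dim_BX\le n$ if and only if $B\in\mathcal C_n$. We recall two results on compact metrizable spaces. By Bockstein's theorem, for a torsion-free group $B\ne0$ the number $\dim_BX$ is the supremum of $\dim_{\mathbb Q}X$ and of the numbers $\dim_{\mathbb Z_{(q)}}X$ with $qB\ne B$. By Dranishnikov's realization theorem \cite{Dran}, if positive integers $d(B)$ are assigned to the groups $B=\mathbb Q,\ \mathbb Z_{(q)},\ \mathbb Z/q,\ \mathbb Z_{q^\infty}$ so that Bockstein's inequalities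
\begin{gather*}
d(\mathbb Z_{q^\infty})\le d(\mathbb Z/q),\qquad d(\mathbb Z/q)\le d(\mathbb Z_{q^\infty})+1,\\
d(\mathbb Z/q)\le d(\mathbb Z_{(q)}),\qquad d(\mathbb Q)\le d(\mathbb Z_{(q)}),\\
d(\mathbb Z_{(q)})\le\max\{d(\mathbb Q),\,d(\mathbb Z_{q^\infty})+1\},\\
d(\mathbb Z_{q^\infty})\le\max\{d(\mathbb Q),\,d(\mathbb Z_{(q)})-1\}
\end{gather*}
hold for every prime $q$, then there is a compact metrizable space $X$ with $\dim_BX=d(B)$ for all these $B$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) Let $G$ be the group of Section~\ref{sec:example}. By Proposition~\ref{prop:heis} we should look for a space with $\mathbb Z[1/p]\in\mathcal C_1$ and $\mathbb Z_{p^\infty}\notin\mathcal C_1$. Put $d(\mathbb Q)=1$; $d(\mathbb Z_{(q)})=d(\mathbb Z/q)=d(\mathbb Z_{q^\infty})=1$ for $q\ne p$; $d(\mathbb Z_{p^\infty})=d(\mathbb Z/p)=2$; and $d(\mathbb Z_{(p)})=3$. For $q\ne p$ each left-hand side above is $1$ and each right-hand side is at least $1$. For $q=p$ the six inequalities read $2\le2$, $2\le3$, $2\le3$, $1\le3$, $3\le3$, $2\le2$. Let $X$ be a compact metrizable space realizing $d$. Since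 $\mathbb Z[1/p]$ is $p$-divisible, Bockstein's theorem gives $\dim_{\mathbb Z[1/p]}X=1$, so $G_{ab}=\mathbb Z[1/p]^2\in\mathcal C_1$. If $X\tau K(G,1)$ held, Theorem~\ref{thm:DD} would give $H_2(G)\in\mathcal C_2$, and Proposition~\ref{prop:heis} would give $\mathbb Z_{p^\infty}\in\mathcal C_1$, contrary to $\dim_{\mathbb Z_{p^\infty}}X=2$. So for $L=K(G,1)$ the condition on $H_1(L)$ holds and the condition on $\pi_1(L)$ fails.

(2) Let $G\ne1$ be an acyclic group, that is, $H_n(G)=0$ for all $n\ge1$; Higman's four-generator group is an example. Put $L=K(G,1)$. The complexes $K(H_n(L),n)$ are contractible, so the homology conditions hold for every metrizable $X$ by (E2). If $X$ is the $2$-disk, a map $\partial X\to L$ representing a nontrivial element of $G$ does not extend to $X$, so $X\tau K(\pi_1(L),1)$ fails.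
\end{proof}

In (2) the group $G$ is perfect and nontrivial, so it is the conclusion of Lemma~\ref{lem:nak}(b) that fails.

\begin{remark}\label{rem:notSerre}
For the space $X$ in the proof of (1), the class $\mathcal C_1$ contains $\mathbb Z[1/p]$ but not its quotient $\mathbb Z_{p^\infty}$, and not its subgroup $\mathbb Z$, since $\mathbb Z\in\mathcal C_1$ would put every abelian group in $\mathcal C_1$ by Example~\ref{ex:sphere}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CDMV}
M.~Cencelj, J.~Dydak, A.~Mitra, A.~Vavpetic,
\emph{Hurewicz-Serre Theorem in extension theory},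
arXiv:math/0603748 (2006).

\bibitem{Dold}
Dold,
\emph{Partitions of unity in the theory of fibrations},
Ann. of Math. 78 (1963).

\bibitem{Dran}
Dranishnikov,
\emph{Homological dimension theory},
Russian Math. Surveys 43:4 (1988).

\bibitem{Dydak}
Dydak,
\emph{Cohomological dimension and metrizable spaces},
Trans. AMS 337 (1993).

\bibitem{Hatcher}
Hatcher,
\emph{Algebraic Topology}.

\bibitem{Kuz}
Kuz'minov,
\emph{Homological dimension theory},
1968.

\end{thebibliography}
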